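# Ascending chains of two-sided ideals in the enveloping algebra of the positive Witt algebra

Throughout, $\Bbbk$ is a field of characteristic $0$, $\mathbb N=\{0,1,2,\dots\}$, and ACC means the ascending chain condition: every chain $I_1\subset I_2\subset\cdots$ of objects of the given kind is eventually constant. The symmetric group on $m$ letters is $\mathfrak S_m$.

## 1. Lie ideals of $W_+$ and a two-letter identity

The positive Witt algebra $W_+$ is the Lie algebra with basis $\{e_n\}_{n\ge1}$ and bracket $[e_n,e_m]=(m-n)e_{n+m}$. Its universal enveloping algebra $U(W_+)$ is known to be neither left nor right noetherian. The question of this talk comes from Susan J. Sierra and Chelsea Walton, "Maps from the enveloping algebra of the positive Witt algebra to regular algebras", arXiv:1508.05294 (2015): does $U(W_+)$ satisfy ACC on *two-sided* ideals? The answer is yes, and the notes prove it.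

It helps to see $W_+$ as vector fields on a line. For a monic $f\in\Bbbk[T]$ let $W_f=f\Bbbk[T]\partial$, with bracket $[g\partial,h\partial]=(gh'-g'h)\partial$. With $e_n=T^{n+1}\partial$ we get $[e_n,e_m]=\big((m+1)-(n+1)\big)T^{n+m+1}\partial=(m-n)e_{n+m}$, so $W_+=W_{T^2}$.

We start with the two-sided ideals of $U(W_+)$ that are generated by elements of $W_+$ itself. If $I$ is generated by a set $X\subset W_+$, it contains the Lie ideal $\mathfrak i$ generated by $X$, because $[a,x]=ax-xa$; so $I$ is generated by $\mathfrak i$. And $\mathfrak i=I\cap W_+$, because $U(W_+)/I=U(W_+/\mathfrak i)$ contains $W_+/\mathfrak i$ by the Poincaré–Birkhoff–Witt (PBW) theorem. So for this class of ideals the question is about chains of Lie ideals.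

**Proposition 1.1.** Every nonzero Lie ideal of $W_+$ has finite codimension. Hence Lie ideals of $W_+$, and two-sided ideals of $U(W_+)$ generated by subsets of $W_+$, satisfy ACC.

The proof shows that a Lie ideal, although it is only closed under brackets, is almost closed under multiplication by polynomials. Fix $\lambda\in\Bbbk$ and put $\ell_g=g\,\partial+\lambda g'$, acting on polynomials $F$ in one variable $x$. For $\lambda=-1$ this is $L_gv=gv'-g'v$, that is, $[g\partial,v\partial]=(L_gv)\partial$. Then
$$\ell_g\ell_hF=ghF''+(gh'+\lambda gh'+\lambda g'h)F'+(\lambda gh''+\lambda^2g'h')F .$$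
Take a finite sum of such operators and record it as a polynomial in two letters, $\Gamma(y,z)=\sum_kg_k(y)h_k(z)$. The coefficients on the right become derivatives of $\Gamma$ on the diagonal:
$$\sum_k\ell_{g_k}\ell_{h_k}F=\Big[\Gamma\,F''+\big((1+\lambda)\Gamma_z+\lambda\Gamma_y\big)F'+\big(\lambda\Gamma_{zz}+\lambda^2\Gamma_{yz}\big)F\Big]_{y=z=x}.\tag{1}$$
If $\Gamma=(y-z)^2H$, then on the diagonal $\Gamma=\Gamma_y=\Gamma_z=0$, $\Gamma_{zz}=2H$ and $\Gamma_{yz}=-2H$. All derivatives of $F$ disappear:
$$\sum_k\ell_{g_k}\ell_{h_k}F=(2\lambda-2\lambda^2)\,H(x,x)\,F .\tag{2}$$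

*Proof of Proposition 1.1.* Let $\mathfrak i$ be a Lie ideal and $0\ne w\partial\in\mathfrak i$. For any $H\in\Bbbk[T]$ write $y^2z^2(y-z)^2H(y)=\sum_kg_k(y)h_k(z)$ with $g_k,h_k\in T^2\Bbbk[T]$. By (2) with $\lambda=-1$, the element $\sum_k[g_k\partial,[h_k\partial,w\partial]]=-4\,T^4Hw\,\partial$ lies in $\mathfrak i$. So $\mathfrak i\supset T^4w\,\Bbbk[T]\partial$, which has finite codimension. Above a nonzero Lie ideal a strictly ascending chain of Lie ideals is therefore finite. $\square$

A check by hand: for $H=1$ we have $y^2z^2(y-z)^2=y^4z^2-2y^3z^3+y^2z^4$, so the operator is $e_3e_1-2e_2e_2+e_1e_3$ in the adjoint action. On $e_m$ it gives $(m-1)(m-2)-2(m-2)m+(m-3)(m+2)=-4$ times $e_{m+4}$, as predicted.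

The word "almost" is needed. The Lie ideal generated by $e_1$ is $\mathrm{span}(e_1,e_3,e_4,e_5,\dots)$: indeed $[e_1,e_1]=0$, $[e_2,e_1]=-e_3$, and $[e_1,e_m]=(m-1)e_{m+1}$ produces the rest. It does not contain $T\cdot T^2\partial=e_2$, so it is not closed under multiplication by $T$.

What changes in general? First, a general element of $U(W_+)$ is a noncommutative polynomial; we shall replace $U$ by the symmetric algebra. Second, an element of degree $m$ in the symmetric algebra is a polynomial in $m$ letters, and multiplication by polynomials has to be extracted in $m$ letters at once; we shall see that it comes only up to a factor that vanishes when letters collide. Third, an ideal lives in all degrees $m$ at once. This third difficulty, combined with the second, is the real one.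

## 2. From $U(W_+)$ to Poisson ideals: the three theorems

For a Lie algebra $\mathfrak g$, the symmetric algebra $S(\mathfrak g)$ carries the Poisson bracket that extends the Lie bracket as a derivation in each argument. A *Poisson ideal* is an ideal $I$ with $\{S(\mathfrak g),I\}\subset I$; by the Leibniz rule this holds as soon as $\{x,I\}\subset I$ for all $x\in\mathfrak g$. So Poisson ideals are the ideals stable under the adjoint action of $\mathfrak g$ (extended to $S(\mathfrak g)$ by derivations).

**Theorem 1.** $U(W_+)$ satisfies ACC on two-sided ideals; $S(W_+)$ satisfies ACC on Poisson ideals.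

**Theorem 2.** Let $f\mid p$ be monic in $\Bbbk[T]$. Then $S(W_f)$ satisfies ACC on ideals stable under the adjoint action of $W_p$.

**Theorem 3.** Let $\mathfrak g$ be any Lie algebra containing a subalgebra of finite codimension isomorphic to some $W_f$. Then $S(\mathfrak g)$ satisfies ACC on Poisson ideals and $U(\mathfrak g)$ satisfies ACC on two-sided ideals.

**From $S$ to $U$.** Let $U(\mathfrak g)$ have its PBW filtration, so $\operatorname{gr}U(\mathfrak g)=S(\mathfrak g)$. If $I$ is a two-sided ideal, then $\operatorname{gr}I$ is an ideal of $S(\mathfrak g)$. For $x\in\mathfrak g$ we have $[x,I]\subset I$, the map $\operatorname{ad}x$ preserves the filtration, and it induces $\{x,\cdot\}$ on $S(\mathfrak g)$. So $\operatorname{gr}I$ is a Poisson ideal. If $I\subset I'$ and $\operatorname{gr}I=\operatorname{gr}I'$, then $I=I'$: an element of $I'\setminus I$ of least filtration degree could be lowered by subtracting an element of $I$. So ACC on Poisson ideals of $S(\mathfrak g)$ gives ACC on two-sided ideals of $U(\mathfrak g)$. In particular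 Theorem 2 with $f=p=T^2$ implies Theorem 1.

**Reduction to homogeneous ideals.** Let $I\subset S(W_f)$ be a $W_p$-stable ideal. The span of the top-degree components of its elements is a homogeneous ideal, and it is $W_p$-stable because the action preserves degree. If $I\subset I'$ have the same top components, then $I=I'$, as above. So in Theorem 2 it suffices to treat homogeneous ideals.

We use two standard facts.

**Fact 2.1 (Hilbert's basis theorem for modules).** If $A$ is any ring and $E$ a noetherian left $A$-module, then $E[\tau]$ is a noetherian $A[\tau]$-module, where $\tau$ is central.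

*Proof.* For an $A[\tau]$-submodule $Y$ let $Y_k\subset E$ be the $A$-submodule of coefficients of $\tau^k$ in elements of $Y$ of degree $\le k$. Multiplying by $\tau$ shows $Y_k\subset Y_{k+1}$. If $Y\subset Y'$ and $Y_k=Y'_k$ for all $k$, then $Y=Y'$ by induction on the degree of an element. For a chain $Y^{(1)}\subset Y^{(2)}\subset\cdots$ the diagonal chain $Y^{(i)}_i$ stabilizes at some $i_0$. For $i,k\ge i_0$ and $n=\max(i,k)$ we have $Y^{(i_0)}_{i_0}\subset Y^{(i)}_k\subset Y^{(n)}_n=Y^{(i_0)}_{i_0}$, so $Y^{(i)}_k$ is constant there. For each of the finitely many $k<i_0$ the chain $Y^{(i)}_k$ stabilizes. $\square$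

**Fact 2.2 (Higman's lemma).** Order finite words over $\mathbb N$ by $d\preceq d'$ iff there are $i_1<\dots<i_m$ ($m$ the length of $d$) with $d_j\le d'_{i_j}$ for all $j$. Then every infinite sequence $d^{(1)},d^{(2)},\dots$ of words has indices $i<j$ with $d^{(i)}\preceq d^{(j)}$.

For example $(2,0)\preceq(1,3,0,4)$ via positions $2,3$, while $(2,0)\not\preceq(1,1,3)$. Consequence: an ascending chain of upward closed sets of words stabilizes. Otherwise, after thinning, choose $d^{(i)}\in\mathcal U_i\setminus\mathcal U_{i-1}$; if $d^{(i)}\preceq d^{(j)}$ with $i<j$, then $d^{(i)}\in\mathcal U_{j-1}$ forces $d^{(j)}\in\mathcal U_{j-1}$, a contradiction.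

## 3. Symmetric powers as polynomials in letters

Fix monic $f\mid p$ and put $V=f\Bbbk[T]$, identified with $W_f$, and $S=\mathrm{Sym}(V)=\bigoplus_mS^m$. For $h\in p\Bbbk[T]$ and $g\in\Bbbk[T]$ define on $V$
$$L_hv=hv'-h'v,\qquad \pi_gv=gv .$$
Both preserve $V$ ($f$ divides $h$ and $v$), and both are extended to derivations of $S$. $L_h$ is the adjoint action of $h\partial\in W_p$. The operators $\pi_g$ do not come from the Lie algebra; they are the multiplications that Section 1 almost produced.

**Definition.** A subspace or ideal is *$L$-stable* if it is stable under all $L_h$ ($h\in p\Bbbk[T]$), *$\pi$-stable* if it is stable under all $\pi_g$, and *doubly stable* if it is both.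

Since $\pi_1$ acts on $S^m$ as multiplication by $m$ and $\operatorname{char}\Bbbk=0$, $\pi$-stable subspaces are automatically homogeneous. The ideal generated by a doubly stable subspace is doubly stable, since $L_h,\pi_g$ are derivations. For $f=p=T^2$, the ideal of $S$ generated by $\mathrm{span}(e_1,e_3,e_4,\dots)\subset V$ is $L$-stable and not $\pi$-stable, as its degree-one part shows. The ideal $\bigoplus_{m\ge k}S^m$ is doubly stable.

Let $\mu:V^{\otimes m}\to S^m$ be multiplication. We write
$$V^{\otimes m}=f(T_1)\cdots f(T_m)\,\Bbbk[T_1,\dots,T_m]$$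
and call the $T_i$ *letters*. For example, with $f=T^2$, $\mu(T_1^2T_2^3)=e_1e_2=\mu(T_1^3T_2^2)$. For disjoint sets of letters $\mu(G)\mu(G')=\mu(GG')$, and
$$\pi_g\,\mu(G)=\mu\Big(\sum_ig(T_i)\,G\Big),\qquad L_h\,\mu(G)=\mu\Big(\sum_i\big(h(T_i)\partial_i-h'(T_i)\big)G\Big).\tag{3}$$
$\mu(G)$ depends only on the symmetrization of $G$, and $\mu$ restricts to an isomorphism from the symmetric elements of $V^{\otimes m}$ onto $S^m$. Put $C_m=\Bbbk[T_1,\dots,T_m]^{\mathfrak S_m}$. As $C_m$ is generated by power sums (characteristic $0$), formula (3) shows that $\pi$-stable subspaces of $S^m$ correspond exactly to $C_m$-submodules of $\prod_if(T_i)\,C_m$.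

## 4. Ideals stable under multiplication and Higman's lemma

This section deals with the infinitely many degrees, for ideals that do admit multiplications.

**Lemma 4.1.** $\pi$-stable ideals of $S$ satisfy ACC.

*Proof.* **Step 1: leading exponents.** To each ideal we attach a set of partitions. Let $b_i=fT^i$ for $i\ge0$. Dividing by $\prod f(T_i)$ gives $S^m\cong C_m$, under which $b_\alpha=b_{\alpha_1}\cdots b_{\alpha_m}$, for $\alpha_1\ge\dots\ge\alpha_m\ge0$, corresponds to a positive multiple of the monomial symmetric function $m_\alpha$. Order such $\alpha$ with $m$ parts lexicographically. For $0\ne F\in S^m$ let $\mathrm{in}(F)$ be the largest $\alpha$ occurring in $F$; it is also the lex-largest exponent of the symmetric polynomial attached to $F$. For a $\pi$-stable ideal $J$ let $\mathrm{in}(J)$ be the set of all $\mathrm{in}(F)$, $F\ne0$ homogeneous in $J$.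

**Step 2: two closure properties.** These translate "$C_m$-module" and "ideal".

(i) If $\alpha\in\mathrm{in}(J)$ and $\nu_1\ge\dots\ge\nu_m\ge0$, then $\alpha+\nu\in\mathrm{in}(J)$. Indeed $J\cap S^m$ is stable under $C_m$, and $\prod_jE_j^{\nu_j-\nu_{j+1}}$ ($E_j$ elementary symmetric, $\nu_{m+1}=0$) has lex-leading monomial $T^\nu$; leading exponents add.

(ii) If $\alpha\in\mathrm{in}(J)$, then inserting a part $i\ge0$ into $\alpha$ gives an element of $\mathrm{in}(J)$. We multiply $F$ by $b_i\in S^1$. This sends each $b_\alpha$ to $b_{\alpha\cup\{i\}}$, and it preserves the lex order: $\alpha<\alpha'$ means that at the largest value where the multiplicities in $\alpha$ and $\alpha'$ differ, $\alpha'$ has the larger one. (At the first position $k$ where they differ, put $v=\alpha'_k>\alpha_k$; values above $v$ have equal multiplicities and $v$ has larger multiplicity in $\alpha'$.) Inserting $i$ in both does not change this.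

**Step 3: words.** We make $\mathrm{in}(J)$ upward closed for Higman's order. Encode $\alpha$ by $d(\alpha)=(\alpha_1-\alpha_2,\dots,\alpha_{m-1}-\alpha_m,\alpha_m)$; for instance $(3,1,1)\mapsto(2,0,1)$. This is a bijection from such $\alpha$ to words of length $m$. Suppose $d=d(\alpha)\preceq d'=d(\beta)$ via $i_1<\dots<i_m$, and put $\gamma_j=\beta_{i_j}$. Then
$$\gamma_j-\gamma_{j+1}=\sum_{i_j\le t<i_{j+1}}d'_t\ \ge\ d'_{i_j}\ge d_j,\qquad \gamma_m=\beta_{i_m}\ge d'_{i_m}\ge d_m .$$
So $\nu=\gamma-\alpha$ is weakly decreasing with $\nu_m\ge0$, and $\gamma$ arises from $\alpha$ as in (i). And $\beta$ arises from $\gamma$ by inserting the remaining parts, as in (ii). So $\alpha\in\mathrm{in}(J)$ implies $\beta\in\mathrm{in}(J)$.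

**Step 4: conclusion.** By Fact 2.2 the sets $\mathrm{in}(J)$ of an ascending chain stabilize. If $J\subset J'$ and $\mathrm{in}(J)=\mathrm{in}(J')$, then $J=J'$: both are homogeneous, lex on $\mathbb N^m$ is a well-order, and a homogeneous $F\in J'\setminus J$ with minimal $\mathrm{in}(F)$ could be lowered by subtracting a multiple of an element of $J$ with the same leading exponent. $\square$

**Corollary 4.2.** Every $\pi$-stable ideal $J$ satisfies $J=S\cdot\bigoplus_{m\le m^*}J_m$ for some $m^*$.

Indeed the ideals $S\cdot\bigoplus_{m\le k}J_m$, $k=0,1,2,\dots$, are $\pi$-stable, ascend, and have union $J$.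

## 5. A conductor in $q$ letters

We now extend identity (2) to several letters. With later use in mind we do it over a coefficient ring $B$ and with arbitrary weights $\lambda_i$.

**Definition.** Let $B$ be a commutative noetherian $\Bbbk$-algebra, $\eta\in B[T]$ monic, $\lambda\in\Bbbk^q$, $O=B[x_1,\dots,x_q]$. For $h\in B[T]$ put $\nabla_h=\sum_ih(x_i)\partial_i$. Let $\mathcal F(\lambda)$ be $O$ with the $B$-linear operators
$$L_h=\nabla_h+\sum_i\lambda_ih'(x_i).$$
An *$\eta$-submodule* is a $B$-submodule stable under $L_h$ for all $h\in\eta B[T]$. *$\eta$-noetherian* means ACC on $\eta$-submodules; we use the same words for subquotients.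

$\eta$-submodules are the submodules over the ring of operators generated by $B$ and these $L_h$, so the usual facts on noetherian modules (submodules, quotients, finite sums, extensions) apply. If $\eta\mid\eta'$, then an $\eta$-submodule is an $\eta'$-submodule, so $\eta'$-noetherian implies $\eta$-noetherian.

The example to keep in mind is $B=\Bbbk$, $\eta=p$, $q=m$, $\lambda=(-1,\dots,-1)$: by (3), $V^{\otimes m}\subset\mathcal F(-1,\dots,-1)$ with the same $L_h$. Other weights behave differently. For $q=1$, $\lambda=0$, the constants $B\subset\mathcal F(0)$ are killed by all $L_h=h(x)\partial$, so they form an $\eta$-submodule, and no nonconstant multiple $g\cdot1$ lies in it. So for weight $0$ one cannot hope to multiply $N$; but one can multiply $\partial N$. This explains the operator $\theta$ below.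

**Lemma 5.1 (conductor).** Suppose $\lambda_i=0$ for $i\le a$ and $\lambda_i\notin\{0,1\}$ for $i>a$. Let $\mathbf G=\mathfrak S_a\times\mathfrak S_{q-a}$, $C=O^{\mathbf G}$, $\theta=\partial_1\cdots\partial_a$, $K=4(2q+1)$, and
$$\Psi=\prod_i\eta(x_i)^K\prod_{i<j}(x_i-x_j)^K.$$
Then $\Psi\,C\,\theta(N)\subset N$ for every $\eta$-submodule $N\subset\mathcal F(\lambda)$.

*Proof.* **Step 1: operators from polynomials.** We turn polynomials in auxiliary letters into operators that preserve $N$. Let $\ell^{(i)}_g=g(x_i)\partial_i+\lambda_ig'(x_i)$, so $L_g=\sum_i\ell_g^{(i)}$. For $r$ letters $u_1,\dots,u_r$ and $G=\sum g_1(u_1)\cdots g_r(u_r)\in\prod_l\eta(u_l)\,B[u]$, with all $g_l\in\eta B[T]$, put $\Phi(G)=\sum L_{g_1}\cdots L_{g_r}$. This is well defined because $L_g$ is $B$-linear and depends $B$-linearly on $g$. Clearly $\Phi(G)N\subset N$. Expanding,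
$$\Phi(G)F=\sum_{\tau:[r]\to[q]}\ \sum\ell^{(\tau(1))}_{g_1}\cdots\ell^{(\tau(r))}_{g_r}F .$$
Each of the $r$ factors contributes one derivative, which falls on some $g_l$ or on $F$. So the $\tau$-term is a combination, with coefficients in $\Bbbk$, of $(\partial^\alpha G)(x_{\tau(1)},\dots,x_{\tau(r)})\,\partial^\beta F$ with $|\alpha|\le r$.

**Step 2: the choice of $G$.** We want only very few $\tau$ to survive. Take $q$ blocks of letters: block $i\le a$ has one letter $y_i$; block $i>a$ has two consecutive letters $y_i,z_i$. Let $n_i\in\{1,2\}$ be the size of block $i$, so $r=\sum n_i\le2q$; put $K_0=r+1$ and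
$$G=\prod_{\text{letters }l}\eta(l)\ \prod_{i>a}(y_i-z_i)^2\ \prod_{i<j}\ \prod_{l\in\text{block }i,\ l'\in\text{block }j}(l-l')^{K_0}\cdot H''(y_1,\dots,y_q).$$

**Step 3: which $\tau$ survive.** If $\tau$ sends letters $l,l'$ of different blocks to the same index, its term vanishes, because $\partial^\alpha G$ with $|\alpha|\le r<K_0$ is still divisible by $l-l'$. So different blocks use disjoint nonempty sets of indices. There are $q$ blocks and $q$ indices, so each block is sent to a single index, and we get a bijection $\sigma$ with block $i$ sent to $\sigma(i)$.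

For such $\tau$ the operators of different blocks involve different variables. A two-letter block at index $c$ acts by formula (1), with $\lambda=\lambda_c$, $\Gamma=G$ regarded as a function of that block's letters, and $F',F''$ meaning $\partial_cF,\partial_c^2F$. As $G$ is divisible by $(y_i-z_i)^2$, only the last two terms of (1) survive, and by (2) the block contributes the factor $2\lambda_c-2\lambda_c^2$, with $(y_i-z_i)^2$ removed from $G$ and $y_i=z_i=x_c$ substituted. This is $0$ if $\lambda_c=0$. So the $q-a$ two-letter blocks must go to $\{a+1,\dots,q\}$, and the one-letter blocks go to $\{1,\dots,a\}$; that is, $\sigma\in\mathbf G$. A one-letter block at $c\le a$ contributes $g(x_c)\partial_c$, as $\lambda_c=0$.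

**Step 4: summing up.** With $\kappa=\prod_{c>a}(2\lambda_c-2\lambda_c^2)\ne0$, which does not depend on $\sigma$, and $\prod_{i\le a}\partial_{\sigma(i)}=\theta$,
$$\Phi(G)F=\kappa\sum_{\sigma\in\mathbf G}\Big[\prod_i\eta(y_i)^{n_i}\prod_{i<j}(y_i-y_j)^{K_0n_in_j}H''\Big]_{y_i=x_{\sigma(i)}}\theta F .$$
Let $H\in C$. Since $n_i\le2\le K$ and $K_0n_in_j\le4(2q+1)=K$, we can choose $H''$ so that the bracket is $(\Psi H)(y)$. As $K$ is even, $\Psi$ is symmetric; $H$ is $\mathbf G$-invariant. So all summands agree and $\Phi(G)F=\kappa\,|\mathbf G|\,\Psi H\,\theta F$. For $F\in N$ the left side is in $N$, and $\kappa|\mathbf G|$ is a nonzero element of $\Bbbk$. $\square$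

## 6. Noetherian induction from the zero ideal, and a quotient where it stalls

Lemma 4.1 and Lemma 5.1 suggest a natural attempt at Theorem 2. Suppose ACC fails for homogeneous $L$-stable ideals of $S$. Let $\mathcal B$ be the set of doubly stable ideals $J$ of $S$ such that ACC on homogeneous $L$-stable ideals fails in $S/J$. Then $0\in\mathcal B$, and by Lemma 4.1 we may choose $J\in\mathcal B$ **maximal**. Put $R=S/J\ne0$ and let $I_1\subset I_2\subset\cdots$ be a non-stabilizing chain of homogeneous $L$-stable ideals of $R$. If $Q'\neq0$ is a doubly stable ideal of $R$, its preimage in $S$ is strictly larger than $J$, so ACC holds in $R/Q'$ and the images of the $I_j$ there stabilize. Therefore: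
$$\text{it suffices to find a nonzero doubly stable ideal }Q'\subset R\text{ such that the chain }I_j\cap Q'\text{ stabilizes.}\tag{4}$$
Everything from here to the end of Section 13 takes place in this situation and aims at (4).

**The case $J=0$.** Here the attempt works. We may assume $I_1\ne0$, say $(I_1)_m\ne0$. If $m=0$, then $I_1=S$ and the chain is constant. Let $m\ge1$, and let $N$ be the space of symmetric elements of $V^{\otimes m}\subset\mathcal F(-1,\dots,-1)$ that $\mu$ maps into $(I_1)_m$. It is a $p$-submodule, with $q=m$, $B=\Bbbk$, $\eta=p$, $a=0$, $\mathbf G=\mathfrak S_m$, $\theta=1$. Lemma 5.1 gives $\Psi C_mN\subset N$. The space $\Psi C_mN$ is nonzero, consists of symmetric elements, and is stable under $C_m$. It is stable under $L_h$, $p\mid h$, because $L_h(\Psi cn)=\nabla_h(\Psi c)\,n+\Psi c\,L_hn$ and $\nabla_h\Psi\in\Psi C_m$: we have $\nabla_hp(T_i)^K=Kp(T_i)^{K-1}p'(T_i)h(T_i)$ and $\nabla_h(T_i-T_j)^K=K(T_i-T_j)^{K-1}(h(T_i)-h(T_j))$, and the quotient $\nabla_h\Psi/\Psi$ is symmetric. So $Q'=S\cdot\mu(\Psi C_mN)\subset I_1$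 is a nonzero doubly stable ideal with $I_j\cap Q'=Q'$ for all $j$, and (4) applies.

**From now on $J\ne0$.** Where does the argument stop? In $R=S/J$ the conductor may be killed. Here is a case where this can be seen completely.

**Example 6.1.** Let $f=p=T^2$ and let $J$ be the ideal of $S$ generated by all $\mu\big(T_1^2T_2^2(T_1-T_2)^2G\big)$, $G\in\Bbbk[T_1,T_2]$. It is doubly stable by (3), because $\nabla_h$ sends $T_1^2T_2^2(T_1-T_2)^2$ to a multiple of itself when $T^2\mid h$. Consider $S\to\Bbbk[x,y]$, $b_i=T^{2+i}\mapsto yx^i$. It sends a generator of $J$ to $y^2\,[(T_1-T_2)^2G]_{T_1=T_2=x}=0$. Conversely, in $S/J$ we have $b_{i+2}b_j-2b_{i+1}b_{j+1}+b_ib_{j+2}=0$. So for fixed $n\ge1$ the second differences of $c_i=b_ib_{n-i}$ vanish, $c_i=c_0+i(c_1-c_0)$, and $c_n=c_0$ gives $c_1=c_0$. Hence $b_ib_j=b_0b_{i+j}$, the part of degree $m\ge1$ of $S/J$ is spanned by the $b_0^{m-1}b_n$, and these map to the independent elements $y^mx^n$. So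
$$R=S/J\cong\Bbbk+y\,\Bbbk[x,y].$$
This ring is not noetherian: for the ideal $R_+=y\,\Bbbk[x,y]$, the quotient $R_+/R_+^2\cong y\,\Bbbk[x]$ is infinite dimensional. Let $I_1\subset R$ be concentrated in degrees $m\ge2$. The conductor of Lemma 5.1 in $m$ letters is divisible by $T_1^2T_2^2(T_1-T_2)^2$, so $\mu(\Psi C_mN)\subset J$ for every $N\subset V^{\otimes m}$. The ideal $Q'$ constructed above is $0$ in $R$, and (4) does not apply.

The example also shows a way out. Although $R$ is not noetherian, it lies in the noetherian ring $\mathcal C=\Bbbk[x,y]$, and $\mathfrak c=y\,\Bbbk[x,y]$ is an ideal of $\mathcal C$ contained in $R$. In $\mathcal C$ one can hope for ACC, then compare with $R$ by means of $\mathfrak c$. In general $R$ is a quotient of $S$ by a doubly stable ideal about which we know nothing, and we have to find such a $\mathcal C$. For ACC over $\mathcal C$ we need Lemma 5.1 to be sharpened to a noetherian theorem over a base ring $B$; that is the next section.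

## 7. Finitely many letters over a noetherian base

**Proposition 7.1.** $\mathcal F(\lambda)$ is $\eta$-noetherian for all $q,B,\eta,\lambda$.

Even if one cares only about weights $-1$, all weights enter: on the collision locus of two letters the weights add and increase (Step 2), for instance $(-1)+(-1)+2=0$ and $(-1)+(-1)+3=1$.

*Proof.* Induction on $q$. For $q=0$, $\mathcal F=B$ is noetherian. Let $q\ge1$. We may enlarge $\eta$, so we assume $\deg\eta\ge1$.

**Step 1: removing the weight $1$.** The map $\partial_i:\mathcal F(\dots,0_i,\dots)\to\mathcal F(\dots,1_i,\dots)$ is surjective in characteristic $0$, $B$-linear, and commutes with all $L_h$, since $\partial_i\,h(x_i)\partial_i=(h(x_i)\partial_i+h'(x_i))\,\partial_i$. So $\mathcal F(\dots,1_i,\dots)$ is a quotient of $\mathcal F(\dots,0_i,\dots)$, and every weight $1$ may be replaced by $0$. After permuting variables we are in the situation of Lemma 5.1 and use its notation.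

**Step 2: $O/\Psi^kO$ is $\eta$-noetherian for every $k\ge1$.** This handles collisions by induction on $q$. For $\eta\mid h$, $\nabla_h\eta(x_i)$ is divisible by $\eta(x_i)$ and $\nabla_h(x_i-x_j)=h(x_i)-h(x_j)$ by $x_i-x_j$. So, for $\varphi$ running over the $\eta(x_i)$ and the $x_i-x_j$ ($i<j$), all $\varphi^MO$ and $\Psi^kO$ are $\eta$-submodules. Put $M=kK$; then $\Psi^k=\prod\varphi^M$.

Each $\varphi$ is a nonzerodivisor modulo $\varphi'^M$ for $\varphi'\ne\varphi$, because a polynomial monic in one variable is a nonzerodivisor over any coefficient ring. Modulo $(x_i-x_j)^M$, use the coordinates $\epsilon=x_i-x_j$ and $x_l$, $l\ne i$; the other $\varphi$'s, such as $\eta(x_i)=\eta(x_j+\epsilon)$ or $x_i-x_l=x_j+\epsilon-x_l$, are up to sign monic in some $x_l$, $l\neq i$, over $(B[\epsilon]/\epsilon^M)[\text{other variables}]$. Modulo $\eta(x_i)^M$, the other $\varphi$'s are up to sign monic in some $x_l$, $l\ne i$, over $(B[x_i]/\eta(x_i)^M)[\text{other variables}]$.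

Hence $\bigcap_\varphi\varphi^MO=\Psi^kO$: number the factors; if $F=\varphi_1^M\cdots\varphi_n^MF'$ also lies in $\varphi_{n+1}^MO$, then $F'\in\varphi_{n+1}^MO$. So $O/\Psi^kO$ embeds in $\bigoplus_\varphi O/\varphi^MO$, and it suffices to treat each $O/\varphi^MO$.

Let $\varphi=x_i-x_j$. Then $O/\varphi^MO$ is filtered by the $\varphi^tO/\varphi^{t+1}O$, $0\le t<M$, and
$$L_h(\varphi^tg)=\varphi^t\Big(L_hg+t\,\frac{h(x_i)-h(x_j)}{x_i-x_j}\,g\Big).$$
Under $\varphi^tg\mapsto g|_{x_i=x_j}$ the fraction becomes $h'(x_j)$. So $\varphi^tO/\varphi^{t+1}O$ is isomorphic to $\mathcal F$ with $q-1$ variables, in which $\lambda_i,\lambda_j$ are replaced by the single weight $\lambda_i+\lambda_j+t$. Induction applies.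

Let $\varphi=\eta(x_i)$. If $h\in\eta^{M+1}B[T]$, then $h(x_i)$ and $h'(x_i)$ lie in $\eta(x_i)^MO$. So on $O/\eta(x_i)^MO=\bigoplus_{t<M\deg\eta}x_i^t\,B[x_l:l\ne i]$ the operator $L_h$ acts only through the other variables, and by induction this finite sum is $\eta^{M+1}$-noetherian, hence $\eta$-noetherian.

**Step 3: a module over $O$.** Now let $N_1\subset N_2\subset\cdots$ be $\eta$-submodules, $N_\infty=\bigcup N_j$. Lemma 5.1 lets us multiply $\theta N_j$ by $\mathbf G$-invariants only, while to use single derivatives $\partial_i$ we need all of $O$. We reconcile the two by listing all permutations of an element. Let $\sigma\in\mathbf G$ act on $O$ by the $B$-algebra automorphism $x_i\mapsto x_{\sigma(i)}$. Let $O_\oplus=\bigoplus_{\sigma\in\mathbf G}O\supset B_\oplus=\bigoplus_{\sigma\in\mathbf G}B$ and $\iota:O\to O_\oplus$, $\iota(F)=(\sigma F)_\sigma$. The $O$-submodules $O\,\iota(\theta N_j)$ of the noetherian $O$-module $O_\oplus$ stabilize, say to $\hat Z$ for $j\ge j_1$.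

*Claim: $P_i^2\partial_i$ preserves $\hat Z$, where $P_i=\eta(x_i)\prod_{l\ne i}(x_i-x_l)^2$.* By the computation in Step 1, $\theta L_h=L'_h\theta$ with $L'_h=\nabla_h+\sum\lambda'_ih'(x_i)$, where $\lambda'_i=1$ for $i\le a$ and $\lambda'_i=\lambda_i$ otherwise. So $\theta N_j$ is stable under $L'_h$ for $h\in\eta B[T]$. Let $\mathcal L_h$ act on the $\sigma$-component of $O_\oplus$ as $\nabla_h+\sum_i\lambda'_{\sigma^{-1}(i)}h'(x_i)$. Applying $\sigma$ to $L'_hF$ and renaming $\sigma(i)$ as $i$ gives $\mathcal L_h\iota=\iota L'_h$. Also $\mathcal L_h(gw)=\nabla_h(g)w+g\mathcal L_hw$ for $g\in O$. So $\hat Z$ is stable under $\mathcal L_h$, $h\in\eta B[T]$. Taking $O$-linear combinations of these operators, for every $h\in\eta\,O[T]$ the operator with $\sigma$-component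
$$\sum_i\big(h(x_i)\partial_i+\lambda'_{\sigma^{-1}(i)}h_T(x_i)\big)$$
preserves $\hat Z$; here $h_T$ is the derivative in $T$ with coefficients fixed. Now fix $i$, let $P(T)=\eta(T)\prod_{l\ne i}(T-x_l)^2$ and
$$h=P(T)\big(P(x_i)-P_T(x_i)(T-x_i)\big).$$
Then $h(x_i)=P(x_i)^2=P_i^2$, $h_T(x_i)=P_T(x_i)P(x_i)-P(x_i)P_T(x_i)=0$, and $h(x_l)=h_T(x_l)=0$ for $l\ne i$ because of the squares. The operator is $P_i^2\partial_i$ on every component.

**Step 4: saturation.** We show that $\hat Z$, up to a power of $\Psi$, is extended from $B_\oplus$. Use lex order with $x_1>x_2>\cdots$. The lex-leading coefficient of $\Psi$ is $1$, so $\Psi$ is a nonzerodivisor on $Y[x]=Y[x_1,\dots,x_q]$ for every $B$-module $Y$. Each $P_i$ divides $\Psi$ up to sign, since $K\ge2$. So in $\hat Z[1/\Psi]$ we may divide by $P_i^2$; by Step 3 and the quotient rule $\hat Z[1/\Psi]$ is stable under all $\partial_i$, and so is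
$$\hat Z_{sat}=O_\oplus\cap\hat Z[1/\Psi].$$
Let $\mathfrak i=\hat Z_{sat}\cap B_\oplus$. If $w\in\hat Z_{sat}$ and $x^\beta$ is a monomial of maximal total degree in $w$, with coefficient vector $w_\beta\in B_\oplus$, then $\partial^\beta w=\beta!\,w_\beta$, so $w_\beta\in\mathfrak i$. Subtract $w_\beta x^\beta$ and iterate: $\hat Z_{sat}=\mathfrak i[x_1,\dots,x_q]$. As $\hat Z_{sat}$ is a finitely generated $O$-module, there is $r\geq 0$ with $\Psi^r\hat Z_{sat}\subset\hat Z$.

**Step 5: $N_\infty\cap\Psi^{r+1}O\subset N_{j_1}$.** Let $F=\Psi^{r+1}F_1\in N_\infty$ and $w=\iota(F_1)$. As $\Psi$ is $\mathbf G$-invariant, $\iota(F)=\Psi^{r+1}w$. Let $u$ be the image of $\iota(F)$ in $(B_\oplus/\mathfrak i)[x]$.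

First, $\theta u=0$: since $\theta$ commutes with $\mathbf G$, $\theta\iota(F)=\iota(\theta F)\in\hat Z\subset\mathfrak i[x]$. Second, this forces $u=0$. If $u\ne0$, let $x^\omega$ be its lex-leading monomial. As $u$ is $\Psi^{r+1}$ times an element of $(B_\oplus/\mathfrak i)[x]$, and the leading monomial of $\Psi$ has coefficient $1$ and all exponents $\ge1$ (here $\deg\eta\ge1$), all $\omega_i\ge1$. The coefficient of $x^\omega/(x_1\cdots x_a)$ in $\theta u$ is $\omega_1\cdots\omega_a$ times the coefficient of $x^\omega$ in $u$, hence nonzero: a contradiction.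

So $\Psi^{r+1}w\in\mathfrak i[x]$. As $\Psi$ is a nonzerodivisor on $(B_\oplus/\mathfrak i)[x]$, $w\in\mathfrak i[x]=\hat Z_{sat}$, and $\Psi^rw=\sum_ig_i\,\iota(z_i)$ with $g_i\in O$, $z_i\in\theta N_{j_1}$. Thus $\iota(F)=\sum_i\Psi g_i\,\iota(z_i)$, that is, $\sigma F=\sum_i\Psi g_i\,\sigma z_i$ for all $\sigma\in\mathbf G$. Apply $\sigma^{-1}$ and average:
$$F=\Psi\sum_i\bar g_iz_i,\qquad \bar g_i=|\mathbf G|^{-1}\sum_\sigma\sigma^{-1}g_i\in C .$$
By Lemma 5.1, $F\in N_{j_1}$.

**Step 6: end.** By Step 5 the chain $N_j\cap\Psi^{r+1}O$ is constant for $j\ge j_1$. By Step 2 the images of the $N_j$ in $O/\Psi^{r+1}O$ stabilize. Hence $N_j$ stabilizes. $\square$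

## 8. The ideals $D_m(s)$

To find a noetherian base ring we need relations in quotients of $S$. This section shows that every nonzero doubly stable ideal contains relations of one explicit type.

**Definition.** For $m\ge1$ let $\Psi_m=\prod_ip(T_i)\prod_{i<j}(T_i-T_j)^2$. For $s\ge1$ let $D_m(s)$ be the ideal of $S$ generated by $\mu(\Psi_m^s\,\Bbbk[T_1,\dots,T_m])\subset S^m$. Put $\Psi_0=1$ and $D_0(s)=S$.

For instance, $D_1(s)$ is generated by $p^s\Bbbk[T]\subset V$, and the ideal of Example 6.1 is $D_2(1)$. The ideal $D_m(s)$ is doubly stable: $\pi_g$ multiplies by $\sum g(T_i)$, and $\sum_ih(T_i)\partial_i\Psi_m\in\Psi_m\Bbbk[T_1,\dots,T_m]$ for $p\mid h$. For $m\ge0$,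
$$\Psi_{m+1}=\Psi_m\cdot p(T_{m+1})\prod_{i\le m}(T_{m+1}-T_i)^2.\tag{5}$$

**Lemma 8.1.** A nonzero doubly stable ideal $\mathfrak a\ne S$ contains $D_n(s)$ for some $n,s\ge1$.

*Proof.* $\mathfrak a$ is homogeneous and $\mathfrak a_0=0$, so $\mathfrak a_n\ne0$ for some $n\ge1$. Let $A=\Bbbk[T_1,\dots,T_n]$ and let $P\subset A$ be the set of symmetric $G\in V^{\otimes n}$ with $\mu(G)\in\mathfrak a_n$. It is a nonzero $C_n$-submodule, stable under $\sum_i(h(T_i)\partial_i-h'(T_i))$ for $h\in p\Bbbk[T]$. Since $\sum h'(T_i)\in C_n$, it is stable under $\nabla_h=\sum h(T_i)\partial_i$.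

The ideal $AP$ of $A$ is then stable under all $A$-combinations of the $\nabla_h$. Taking $h=p(T)\prod_{l\ne i}(T-T_l)$, which has coefficients in $A$ and vanishes at $T=T_l$ for $l\ne i$, we see that $AP$ is stable under $p(T_i)\prod_{l\ne i}(T_i-T_l)\,\partial_i$. The coefficient divides $\Psi_n$ up to sign. So $AP[1/\Psi_n]\cap A$ is a nonzero ideal of $A$ stable under all $\partial_i$. Differentiating a nonzero element by a monomial of top degree gives a nonzero constant, so this ideal contains $1$. Hence $\Psi_n^s=\sum_jg_jP_j$ for some $s\ge1$, $g_j\in A$, $P_j\in P$. Averaging over $\mathfrak S_n$ gives $\Psi_n^s\in C_nP=P$.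

For $G\in A$ with symmetrization $\bar G\in C_n$ we get $\mu(\Psi_n^sG)=\mu(\Psi_n^s\bar G)\in\mu(P)\subset\mathfrak a$. Hence $D_n(s)\subset\mathfrak a$. $\square$

## 9. An ideal $Q$ with maximal annihilator

We return to the situation of Section 6: $J\ne0$ maximal in $\mathcal B$, $R=S/J$, and the chain $I_j$. Below $\delta$ denotes any of the derivations $L_h$, $\pi_g$.

**Choice of $Q$ and $\mathfrak p$.** We look for a doubly stable ideal of $R$ all of whose nonzero doubly stable sub-ideals look alike. If $Q\ne0$ is a doubly stable ideal of $R$, then $\mathrm{Ann}_S(Q)$ is doubly stable, since $\delta(a)q=\delta(aq)-a\,\delta(q)$. By Lemma 4.1 choose $Q\neq 0$ with $\mathfrak p=\mathrm{Ann}_S(Q)$ maximal. Then $0\ne J\subset\mathfrak p\ne S$, and every nonzero doubly stable ideal $X\subset Q$ has $\mathrm{Ann}_SX=\mathfrak p$. We may later replace $Q$ by such an $X$. Moreover: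
$$\text{if }\mathfrak a\not\subset\mathfrak p\text{ is a doubly stable ideal of }S\text{ and }0\ne q\in Q,\text{ then }\mathfrak a^Mq\ne0\text{ for all }M.\tag{6}$$
For $M=1$: $\{q\in Q:\mathfrak aq=0\}$ is a doubly stable ideal, because $a\,\delta(q)=\delta(aq)-\delta(a)q$. It is killed by $\mathfrak p+\mathfrak a\supsetneq\mathfrak p$, so it is $0$. For larger $M$ apply this repeatedly.

**Choice of $\alpha$ and $s$.** By Lemma 8.1, $D_n(s)\subset\mathfrak p$ for some $n,s\ge1$. Take $n\ge1$ minimal with this property (for some $s$), fix such an $s$, and put $\alpha=n-1\ge0$. Then $D_{\alpha+1}(s)\subset\mathfrak p$, while $D_\alpha(s')\not\subset\mathfrak p$ for all $s'\ge1$ (for $\alpha=0$ because $D_0(s')=S$). Let $\bar R=S/\mathfrak p$, which acts on $Q$, and $D=D_\alpha(s)$. Let $F_1,\dots,F_t$ be the monomials in $T_1,\dots,T_\alpha$ with all exponents $<2s\alpha$, and $d_i=\mu(\Psi_\alpha^sF_i)$; for $\alpha=0$ this means $t=1$, $F_1=1$, $d_1=1$.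

**Finitely many elements control $D$.** We claim
$$D^2\subset(d_1,\dots,d_t)+\mathfrak p.\tag{7}$$
For $\alpha=0$ this is trivial. Otherwise $D^2$ is generated by the products $\mu(\Psi_\alpha(T)^sF(T))\,\mu(\Psi_\alpha(T')^sF'(T'))$ with $2\alpha$ letters $T_1,\dots,T_\alpha,T'_1,\dots,T'_\alpha$. For every $j$ and every polynomial $H$ in all letters,
$$\mu\Big(\Psi_\alpha(T)^s\,\Psi_\alpha(T')^s\prod_i(T_j-T'_i)^{2s}\,H\Big)\in D_{\alpha+1}(s)\subset\mathfrak p.$$
Indeed, by (5) the argument is divisible by $\Psi_{\alpha+1}(T',T_j)^s=\Psi_\alpha(T')^s\,p(T_j)^s\prod_i(T_j-T'_i)^{2s}$, where $p(T_j)^s$ is taken from $\Psi_\alpha(T)^s$, and the cofactor is divisible by $p(T_i)^s$ for $i\ne j$, so it produces elements of $S$ in the letters $T_i$, $i\ne j$. Now $\prod_i(T_j-T'_i)^{2s}$ is monic of degree $2s\alpha$ in $T_j$ and involves no other $T_i$. Dividing $F(T)F'(T')$ with remainder successively with respect to $T_1,\dots,T_\alpha$ shows that modulo $\mathfrak p$ the product is a sum of terms $\mu(\Psi_\alpha^sF_i)\,\mu(\Psi_\alpha^sF'_i)$.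 This proves (7).

**Localizing at some $d_i$.** We claim
$$\text{if }0\ne X\subset Q\text{ is a doubly stable ideal, then }X_{d_i}\ne0\text{ for some }i.\tag{8}$$
Otherwise, for $0\ne x\in X$ there is $N$ with $d_i^Nx=0$ for all $i$. Then $(d_1,\dots,d_t)^{tN}x=0$ by the pigeonhole principle, and $D^{2tN}x\subset(d_1,\dots,d_t)^{tN}x=0$ by (7) and $\mathfrak px=0$. This contradicts (6), as $D\not\subset\mathfrak p$.

For $d\in S$ and $X\subset Q$ doubly stable, $\ker(X\to X_d)$ is a doubly stable ideal: if $d^Nx=0$, then
$$0=d\,\delta(d^Nx)=N\delta(d)\,d^Nx+d^{N+1}\delta x=d^{N+1}\delta x .$$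
Replace $Q$ by a nonzero doubly stable sub-ideal for which the set $\{i:Q_{d_i}=0\}$ is maximal. By (8) some $d:=d_i$ has $Q_d\ne0$. If $X=\ker(Q\to Q_d)$ were nonzero, then $\{i:X_{d_i}=0\}$ would contain $\{i:Q_{d_i}=0\}$ and also the index of $d$, against maximality. Hence
$$Q\hookrightarrow Q_d,\qquad\text{where }d=\mu(\Psi_\alpha^sF),\ F=F_i.\tag{9}$$

In Example 6.1, $R$ is a domain, so $\mathfrak p=J=D_2(1)$ for any $Q$. As $D_1(s')\not\subset J$ for all $s'$, we get $\alpha=1$, $s=1$, and the $d_i$ are the images $y$, $xy$ of $b_0,b_1$.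

## 10. Passage to a noetherian base ring

**$\bar R_d$ is noetherian.** The relations in $D_{\alpha+1}(s)\subset\mathfrak p$ become a recursion after inverting $d$. Write $\prod_{i\le\alpha}(T-T_i)^{2s}=\sum_ja_jT^j$ with $a_j\in\Bbbk[T_1,\dots,T_\alpha]$ and $a_{2s\alpha}=1$. By (5), in $\bar R$, for all $g\in\Bbbk[T]$,
$$0=\mu\big(\Psi_{\alpha+1}^s\,F(T_1,\dots,T_\alpha)\,g(T_{\alpha+1})\big)=\sum_j\mu(\Psi_\alpha^sFa_j)\;\mu(p^sT^jg).$$
Put
$$\eta_d=p^s\sum_jd^{-1}\mu(\Psi_\alpha^sFa_j)\,T^j\in\bar R_d[T].$$
It is monic, because the coefficient for $j=2s\alpha$ is $d^{-1}\mu(\Psi_\alpha^sF)=1$, and it is divisible by $p$. Extend $\mu:V\to\bar R$ linearly to $f\bar R_d[T]$. Then $\mu(\eta_dg)=0$ for all $g\in\bar R_d[T]$. Write $\eta_d=f\eta_1$ with $\eta_1$ monic. The relations $\mu(f\eta_1T^k)=0$, $k\ge0$, express each $\mu(fT^i)$ with $i\ge\deg\eta_1$ through earlier ones, with coefficients taken from $\eta_1$; and the coefficients of $\eta_1$ are polynomials in $d^{-1}$ and finitely many $\mu(fT^i)$. Hence $\bar R_d$ is a finitely generated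 $\Bbbk$-algebra, so it is noetherian. It is nonzero because $Q_d\ne0$.

In Example 6.1 with $d=b_0=y$: $\eta_d=T^2\big(T^2-2\tfrac{b_1}{b_0}T+\tfrac{b_2}{b_0}\big)=T^2(T-x)^2$ and $\bar R_d=\Bbbk[x,y,y^{-1}]$.

The next lemma brings in Proposition 7.1. The point is that ideals live in unboundedly many degrees, but over a base ring containing $\bar R$ only boundedly many letters are needed, by Corollary 4.2. We use that $\delta$ acts on $\bar R$ (as $\mathfrak p$ is doubly stable), and on localizations $\bar R_\Sigma$ and $X_\Sigma$ by the quotient rule; this is well defined on $X_\Sigma$, for if $tx=0$ then $t^2\delta x=t\,\delta(tx)-\delta(t)\,tx=0$.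

**Lemma 10.1.** Let $X\subset Q$ be a doubly stable ideal. Let $\bar R_\Sigma$ be a localization of $\bar R$ and $B\subset\bar R_\Sigma$ a noetherian subring that contains the image of $\bar R$ and is stable under the derivations $L_h$ $(h\in p\Bbbk[T])$. Let $M=B\cdot X\subset X_\Sigma$. Let $\eta\in B[T]$ be monic, $p\mid\eta$, with $\mu(\eta g)=0$ for all $g\in B[T]$, where $\mu$ is extended $B$-linearly to $fB[T]$. For $h=\sum_jr_jpT^j\in\eta^2B[T]$ put $L_h=\sum_jr_jL_{pT^j}$. Then the $L_h$ act $B$-linearly on $M$, and $M$ is noetherian over the subring $\mathcal U\subset\mathrm{End}_B(M)$ generated by $B$ and these $L_h$. If $N\subset X$ is an $L$-stable subspace, $BN$ is a $\mathcal U$-submodule of $M$.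

*Proof.* **Step 1: $B$-linearity.** $M$ is stable under each $L_{pT^j}$, since $B$ and $X$ are; so it is stable under $L_h$. (The $r_j$ are unique, as $p$ is monic.) Let $h=\eta^2g$ and $v\in V$. Then $h$ and $h'$ lie in $\eta B[T]$, so $hv'-h'v\in\eta B[T]$, and $L_h(\mu(v))=\sum_jr_j\,\mu\big(pT^jv'-(pT^j)'v\big)=\mu(hv'-h'v)=0$. So the derivation $L_h$ of $\bar R_\Sigma$ kills $\mu(V)$, hence the image of $\bar R$, hence $\bar R_\Sigma$ and in particular $B$. Since $L_h(bx)=L_h(b)x+bL_h(x)$, the operator $L_h$ is $B$-linear on $M$.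

**Step 2: the last claim.** For $b\in B$, $n\in N$: $L_h(bn)=b\sum_jr_jL_{pT^j}n\in BN$.

**Step 3: noetherianity.** Let $\tilde X\subset S$ be the preimage of $X\subset R=S/J$. It is $\pi$-stable, so $\tilde X=S\cdot\bigoplus_{m\le m^*}\tilde X_m$ by Corollary 4.2. As $B$ contains the image of $\bar R$, $M$ is a quotient of $\bigoplus_{m\le m^*}B\otimes_\Bbbk\tilde X_m$. By Step 1 the quotient map is compatible with $B$ and with $L_h$, acting on $B\otimes\tilde X_m$ as $\sum_jr_j\otimes L_{pT^j}$. Identify $\tilde X_m$ with symmetric elements of $V^{\otimes m}$. Then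
$$B\otimes\tilde X_m\subset B\otimes V^{\otimes m}\subset B[T_1,\dots,T_m]=\mathcal F(-1,\dots,-1)$$
is an $\eta^2$-submodule, and by Proposition 7.1, with $\eta^2$ for $\eta$, it is $\eta^2$-noetherian. So a finite direct sum of such modules and its quotient $M$ satisfy ACC on submodules stable under $B$ and the $L_h$, $h\in\eta^2B[T]$. $\square$

## 11. The annihilator is prime

We now show that $\bar R=S/\mathfrak p$ is a domain, so that we can work in a field.

**Step 1: $\bar R\to\bar R_d$ is injective.** If $d^Nr=0$ in $\bar R$, then $rQ_d=0$, so $rQ=0$ by (9), so $r=0$ in $\bar R$.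

**Step 2: minimal primes are stable under derivations.** Let $A$ be a commutative $\mathbb Q$-algebra, $\delta$ a derivation, $P$ a minimal prime. If $y\in A_P$ and $y^n=0$, distribute $n$ derivatives over $n$ factors: either each factor gets exactly one, or some factor gets none. So $0=\delta^n(y^n)\in n!\,(\delta y)^n+yA_P$, and $\delta y$ is nilpotent. As $PA_P$ is the nilradical of $A_P$, it is $\delta$-stable, and so is its preimage $P$ in $A$.

**Step 3: $\mathfrak p$ is prime.** Let $\mathfrak p_1,\dots,\mathfrak p_n$ be the minimal primes of the nonzero noetherian ring $\bar R_d$. By Step 2 they are stable under all $L_h$ and $\pi_g$. Their preimages $\mathfrak b_i\supset\mathfrak p$ in $S$ are doubly stable primes. The nilradical of $\bar R_d$ is nilpotent, so some power $(\prod_i\mathfrak b_i)^M$ kills $Q_d\supset Q$. If no $\mathfrak b_i$ were contained in $\mathfrak p$, repeated use of (6) would give $\mathfrak b_n^M\cdots\mathfrak b_1^Mq\ne0$ for $0\ne q\in Q$, a contradiction. So some $\mathfrak b_i\subset\mathfrak p$, and $\mathfrak p=\mathfrak b_i$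 is prime.

Let $\mathbb K$ be an algebraic closure of $\mathrm{Frac}\,\bar R$. The derivations $L_h,\pi_g$ of $\bar R$ extend uniquely to $\mathbb K$ (characteristic $0$), and they kill elements algebraic over $\Bbbk$.

## 12. Points and jets of the generic functional

In Example 6.1 the useful new element was $x$, which is not in $R$. In general such elements appear as the support of a linear functional.

**The functional.** Let $\varphi:f\mathbb K[T]\to\mathbb K$ be the $\mathbb K$-linear extension of $\mu:V\to\bar R$. By Section 10 it kills $\eta_d\mathbb K[T]$. Extend the induced functional on $f\mathbb K[T]/\eta_d\mathbb K[T]$ to $\mathbb K[T]/(\eta_d)$ and use the Chinese remainder theorem. We obtain a sum of functionals supported at the roots of $\eta_d$, and we separate the roots of $p$ from the others: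
$$\varphi=\sum_{c=1}^\gamma\varphi_c+\varphi_p,\qquad \varphi_c(v)=\sum_{j=0}^{o_c}\omega_{c,j}\,\frac{v^{(j)}(x_c)}{j!},\qquad\omega_{c,o_c}\ne0,\tag{10}$$
with distinct $x_c\in\mathbb K$, $p(x_c)\ne0$, and $\varphi_p$ a combination of functionals $v\mapsto v^{(j)}(\rho)$ with $p(\rho)=0$. So $\varphi_p(p^\epsilon\mathbb K[T])=0$ for some $\epsilon\ge1$. In Example 6.1, $\varphi(v)=yx^{-2}v(x)$: here $\gamma=1$, $x_1=x$, $o_1=0$, $\varphi_p=0$.

**The points move along the vector fields.** We claim
$$L_h(x_c)=h(x_c),\qquad \pi_g(x_c)=0\qquad\text{for }h\in p\Bbbk[T],\ g\in\Bbbk[T].\tag{11}$$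
Let $\delta=L_h$. For $v\in V$ we have $\delta(\varphi(v))=\varphi(hv'-h'v)$. Expand the left side by (10), using $\delta(v^{(j)}(x_c))=v^{(j+1)}(x_c)\,\delta(x_c)$ (as $v$ has coefficients in $\Bbbk$) and $\delta(v^{(j)}(\rho))=0$ (as $\rho$ is algebraic over $\Bbbk$). Both sides are $\mathbb K$-combinations of functionals $v\mapsto v^{(j)}(x_c)$ and $v\mapsto v^{(j)}(\rho)$. As $V$ spans $f\mathbb K[T]$ over $\mathbb K$, the identity of functionals holds on $f\mathbb K[T]$. Fix $c$ and test on $v\in p^M\prod_{c'\ne c}(T-x_{c'})^M\,\mathbb K[T]$ with $M$ large: all terms at other points vanish, and these $v$ realize all jets of any bounded order at $x_c$. So coefficients at $x_c$ may be compared. The coefficient of $v^{(o_c+1)}(x_c)/o_c!$ is $\omega_{c,o_c}\delta(x_c)$ on the left and $\omega_{c,o_c}h(x_c)$ on the right. Hence $\delta(x_c)=h(x_c)$. For $\delta=\pi_g$ one has $\delta(\varphi(v))=\varphi(gv)$, where the right side has no term in $v^{(o_c+1)}(x_c)$, so $\delta(x_c)=0$.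

**Symmetric functions of the points.** Let $\mathfrak S_o=\{\sigma\in\mathfrak S_\gamma:o_{\sigma(c)}=o_c\ \text{for all }c\}$, and let $C_o\subset\mathbb K$ be the image of $\Bbbk[X_1,\dots,X_\gamma]^{\mathfrak S_o}$ under $X_c\mapsto x_c$. By (11), $L_h$ acts on $C_o$ as $\sum_ch(X_c)\partial_{X_c}$, which commutes with $\mathfrak S_o$; so $C_o$ is stable under $L_h$. It is killed by all $\pi_g$. The next claim says that $C_o$ has a common denominator in $\bar R$:
$$\text{there is a homogeneous }0\ne\mathfrak s\in\bar R\text{ such that for all }z\in C_o,\ \mathfrak sz\in\bar R,\text{ homogeneous of degree }\deg\mathfrak s.\tag{12}$$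

*Proof of (12).* The method is that of Lemma 5.1, with jets in place of operators. If $\gamma=0$, take $\mathfrak s=1$; then $C_o=\Bbbk$. Let $\gamma\ge1$. Take $\gamma$ blocks of two letters $u_b,w_b$, and an integer $K_0\ge1$ with $K_0>2\max_co_c$ and $K_0\ge\epsilon$. For $A\in\Bbbk[X]^{\mathfrak S_o}$ let
$$G_A=\prod_b(u_b-w_b)^{2o_b}\ \prod_{b<b'}\ \prod_{l\in\{u_b,w_b\},\ l'\in\{u_{b'},w_{b'}\}}(l-l')^{K_0}\ \prod_lp(l)^{K_0}\cdot A(u_1,\dots,u_\gamma).$$
In $\bar R\subset\mathbb K$ we have $\mu(G_A)=\varphi^{\otimes2\gamma}(G_A)$. Expand $\varphi=\sum_c\varphi_c+\varphi_p$ in each letter.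

Terms with some letter assigned to $\varphi_p$ vanish, because of $p(l)^{K_0}$ and $K_0\ge\epsilon$. Terms with letters $l,l'$ of different blocks assigned to the same $c$ vanish: expanded at $x_c$, every monomial of a multiple of $(l-l')^{K_0}$ has degree $\ge K_0>2o_c$ in $l-x_c,\ l'-x_c$, so one exponent exceeds $o_c$ and $\varphi_c$ kills it. So the $\gamma$ blocks use disjoint nonempty subsets of the $\gamma$ indices, and blocks are assigned bijectively, $b\mapsto\sigma(b)$.

Consider one block with both letters assigned to $c=\sigma(b)$. Every monomial in $u-x_c,\ w-x_c$ occurring in $(u-w)^{2o_b}H'$ has degree $\ge2o_b$, while $\varphi_c\otimes\varphi_c$ sees only monomials with both exponents $\le o_c$. So $(\varphi_c\otimes\varphi_c)\big((u-w)^{2o_b}H'\big)=0$ if $o_b>o_c$. If $o_b=o_c$, only $(u-x_c)^{o_c}(w-x_c)^{o_c}$ counts, and the value is $(-1)^{o_c}\binom{2o_c}{o_c}\,\omega_{c,o_c}^2\,H'(x_c,x_c)$. Thus a nonzero term needs $o_{\sigma(b)}\ge o_b$ for all $b$. Summing over $b$, equality holds everywhere, so $\sigma\in\mathfrak S_o$.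 For these $\sigma$ the terms are all equal, because $A$ is $\mathfrak S_o$-invariant and each difference of points occurs to the even power $4K_0$. Hence $\mu(G_A)=\kappa\,\mathfrak s\,A(x)$ with
$$\kappa=|\mathfrak S_o|\prod_c(-1)^{o_c}\binom{2o_c}{o_c}\ne0,\qquad \mathfrak s=\prod_c\omega_{c,o_c}^2\,p(x_c)^{2K_0}\prod_{c<c'}(x_c-x_{c'})^{4K_0}\ne0.$$
So $\mathfrak sA(x)=\kappa^{-1}\mu(G_A)$ is in $\bar R$, homogeneous of degree $2\gamma$; $A=1$ gives $\mathfrak s$ itself. $\square$

In particular $C_o\subset\bar R[1/\mathfrak s]$ lies in degree $0$.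

## 13. The conductor of $\mathcal C$ in $\bar R$ and Artin–Rees

**The ring $\mathcal C$.** Put $\mathcal C=\bar R\,C_o\subset\bar R[1/\mathfrak s]$ and
$$\eta=p^\epsilon\prod_c(T-x_c)^{o_c+1}\in C_o[T].$$
It is monic, divisible by $p$, and by (10) $\varphi(\eta g)=0$ for all $g\in\mathbb K[T]$. Write $\eta=f\eta_1$ with $\eta_1\in C_o[T]$ monic. For $v=fw\in V$, dividing $w$ by $\eta_1$ over $C_o$ shows $\mu(v)=\varphi(v)\in\sum_{i<\deg\eta_1}C_o\,\mu(fT^i)$. So $\mathcal C=C_o[\mu(fT^i):i<\deg\eta_1]$. As $C_o$ is a finitely generated algebra (a quotient of the invariants of a finite group), $\mathcal C$ is finitely generated, hence noetherian. It is a graded subalgebra of $\bar R[1/\mathfrak s]$ and it is stable under all $L_h,\pi_g$, because $\bar R$ and $C_o$ are.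

**The conductor.** Put
$$\mathfrak c=\{r\in\mathcal C:\ r\,\mathcal C\subset\bar R\}.$$
It contains $\mathfrak s$, by (12). It is an ideal of $\mathcal C$ contained in $\bar R$. It is homogeneous: $r\in\mathfrak c$ iff $rC_o\subset\bar R$, and as $C_o$ is in degree $0$ and $\bar R$ is graded, this can be tested on homogeneous components. It is stable under $\delta=L_h,\pi_g$: for $r\in\mathfrak c$, $z\in\mathcal C$ we have $\delta(r)z=\delta(rz)-r\,\delta(z)\in\bar R$.

In Example 6.1, $C_o=\Bbbk[x]$, $\mathcal C=\Bbbk[x,y]$ and $\mathfrak c=y\,\Bbbk[x,y]$: an element of $\mathfrak c$ lies in $\Bbbk+y\Bbbk[x,y]$ together with its product by $x$, so its constant term is $0$.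

**Inverting $\mathfrak s$ loses nothing.** We claim
$$Q\hookrightarrow Q_{\mathfrak s}.\tag{13}$$
Let $X=\ker(Q\to Q_{\mathfrak s})$; as in Section 9 it is a doubly stable ideal. Suppose $X\ne0$. Apply Lemma 10.1 with $B=\bar R_d$, $\eta=\eta_d$, $M=X_d$. The sets $\{x\in X_d:\mathfrak s^Nx=0\}$ are $\mathcal U$-submodules, because the $L_h$ in $\mathcal U$ are $\bar R_d$-linear. They ascend with $N$, so they stabilize, and their union is $X_d$. So $\mathfrak s^NX_d=0$ for some $N$, and $\mathfrak s^NX=0$ as $X\subset X_d$ by (9). Since $\mathrm{Ann}_SX=\mathfrak p$, this means $\mathfrak s^N=0$ in $\bar R$, which is impossible in a domain.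

**An Artin–Rees statement.** Let $E=\mathcal C\,Q\subset Q_{\mathfrak s}$; by (13), $Q\subset E$. By Lemma 10.1 with $B=\mathcal C$, $X=Q$, $M=E$ and the present $\eta$, $E$ is noetherian over $\mathcal U$, in which the image of $\mathcal C$ is central. We claim that for each $\mathcal U$-submodule $Z\subset E$ there is $k\ge1$ with
$$Z\cap\mathfrak c^kE\subset\mathfrak cZ.\tag{14}$$
Let $\mathfrak c=(c_1,\dots,c_n)$. By Fact 2.1, $E[\tau_1,\dots,\tau_n]$ is noetherian over $\mathcal U[\tau_1,\dots,\tau_n]$. Hence so is its quotient $\bigoplus_k\mathfrak c^kE\,t^k$, via $x\tau^a\mapsto c^ax\,t^{|a|}$, with $\tau_i$ acting as $c_it$; this is $\mathcal U$-linear since the $c_i$ are central in $\mathcal U$. So the submodule $\bigoplus_k(Z\cap\mathfrak c^kE)\,t^k$ is generated by finitely many elements homogeneous in $t$. For $k$ larger than all their $t$-degrees, every element of degree $k$ is obtained from elements of $Z$ by operators that contain at least one $c_i$. That is (14).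

**End of the proof of Theorem 2.** Let $N_j=I_j\cap Q$, an $L$-stable ideal of $R$. By Lemma 10.1 the $\mathcal CN_j$ are $\mathcal U$-submodules of the noetherian module $E$, so $\mathcal CN_j=Z$ for all $j\ge j_0$. As $\mathfrak c\,\mathcal C\subset\bar R$,
$$\mathfrak cZ=\mathfrak c\,\mathcal C\,N_{j_0}\subset\bar R\,N_{j_0}\subset N_{j_0}.$$
Choose $k\ge1$ as in (14) for this $Z$ and put $Q'=\mathfrak c^kQ$. As $\mathfrak c^k$ is an ideal of $\mathcal C$, $\mathfrak c^kE=\mathfrak c^k\mathcal CQ=\mathfrak c^kQ=Q'$; as $\mathfrak c^k\subset\bar R$, $Q'\subset Q$. So $Q'$ is a doubly stable ideal of $R$, and $Q'\supset\mathfrak s^kQ\ne0$ by (13). For $j\ge j_0$,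
$$I_j\cap Q'=N_j\cap Q'\subset Z\cap\mathfrak c^kE\subset\mathfrak cZ\subset N_{j_0}\subset I_{j_0}.$$
So the chain $I_j\cap Q'$ stabilizes. By (4) the chain $I_j$ stabilizes, a contradiction. This proves Theorem 2 and with it, by Section 2, Theorem 1: $U(W_+)$ satisfies the ascending chain condition on two-sided ideals. $\blacksquare$

## 14. Lie algebras containing $W_f$ in finite codimension

*Proof of Theorem 3.* **Step 1: a $W_p$ that moves the complement into $W_f$.** Let $W_f\subset\mathfrak g$ have finite codimension. The kernel of $W_f\to\mathfrak{gl}(\mathfrak g/W_f)$,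
$$\mathfrak k=\{x\in W_f:[x,\mathfrak g]\subset W_f\},$$
is an ideal of $W_f$ of finite codimension, hence nonzero. Let $0\ne w\partial\in\mathfrak k$. By (2) with $\lambda=-1$ and $\sum g(y)h(z)=f(y)f(z)(y-z)^2H(y)$, where $g,h\in f\Bbbk[T]$, we get $\sum L_gL_hw=-4f^2Hw$. So $\mathfrak k\supset f^2w\,\Bbbk[T]\partial=W_p$, where $p$ is the monic multiple of $f^2w$, and $f\mid p$. This is where Theorem 2 is needed with $p\ne f$.

**Step 2: filtering by the complement.** Let $y_1,\dots,y_r$ be a basis of a complement of $W_f$ in $\mathfrak g$, so $S(\mathfrak g)=S(W_f)[y_1,\dots,y_r]$, filtered by $y$-degree. For a Poisson ideal $I$ let $\operatorname{gr}_yI\subset S(W_f)[y]$ be the span of the top $y$-degree components of its elements; it is an ideal. For $x\in W_p\subset\mathfrak k$ we have $\{x,y_i\}\in W_f$, which has $y$-degree $0$. So on top components $\{x,\cdot\}$ induces the derivation that acts as $\operatorname{ad}x$ on $S(W_f)$ and by $0$ on the $y_i$, and $\operatorname{gr}_yI$ is stable under it.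

**Step 3: conclusion.** By Theorem 2, $S(W_f)$ is a noetherian module over the ring $\mathcal A$ of operators generated by $S(W_f)$ and $W_p$. By Fact 2.1, $S(W_f)[y_1,\dots,y_r]$ is noetherian over $\mathcal A[y_1,\dots,y_r]$, and the $\operatorname{gr}_yI$ are submodules. So they satisfy ACC. If $I\subset I'$ and $\operatorname{gr}_yI=\operatorname{gr}_yI'$, then $I=I'$ by lowering the $y$-degree. Hence Poisson ideals of $S(\mathfrak g)$ satisfy ACC, and by the passage from $S$ to $U$ in Section 2, two-sided ideals of $U(\mathfrak g)$ do too. $\blacksquare$
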